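# Realizing every strict order by the independent set sequence of a small graph

## 1. Independence numbers one and two

For a finite simple graph $G$ let $\alpha(G)$ be the size of a largest independent set, and for $1\le k\le\alpha(G)$ let $i_k(G)$ be the number of independent sets of size $k$. If $\alpha(G)=m$, we get $m$ positive integers $i_1(G),\dots,i_m(G)$, and we ask how they are ordered. For the path on four vertices, $m=2$, $i_1=4$ and $i_2=3$, so $i_2<i_1$. For the 5-cycle $i_1=i_2=5$, a tie.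

A theorem of Alavi, Malde, Schwenk and Erdős says that no strict order is excluded: for every $m\ge1$ and every permutation $\pi$ of $[m]=\{1,\dots,m\}$ there is a graph $G$ with $\alpha(G)=m$ and
$$i_{\pi(1)}(G)<i_{\pi(2)}(G)<\cdots<i_{\pi(m)}(G).$$
How many vertices does this cost in the worst case?

**Definition (the function $h$).** $h(m)$ is the smallest integer such that for every permutation $\pi$ of $[m]$ there is a graph $G$ with $\alpha(G)=m$, at most $h(m)$ vertices, and $i_{\pi(1)}(G)<\cdots<i_{\pi(m)}(G)$.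

The problem of determining $h(m)$ is posed by Taylor Ball, David Galvin, Catherine Hyry and Kyle Weingartner in "Independent set and matching permutations", arXiv:1901.06579 (2019). When ties are allowed, that is, when $<$ is replaced by $\le$, the corresponding number is known to be exactly $m^m$. It is also known that for $m\ge3$ the strict order $m-1<m<m-2<m-3<\cdots<2<1$ (meaning $i_{m-1}<i_m<i_{m-2}<\cdots<i_1$) needs at least $m^m+m-1$ vertices.

We pass to complements. For a graph $H$ let $k_j(H)$ be the number of $j$-cliques (complete subgraphs on $j$ vertices), with $k_0=1$. If $H$ is the complement of $G$, then $i_j(G)=k_j(H)$, and $\alpha(G)=m$ means that $H$ has clique number $m$. "$K_{m+1}$-free" means clique number at most $m$. The number of vertices is $k_1(H)$.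

**Proposition 1.** $h(1)=1$ and $h(2)=5$.

*Proof.* For $m=1$ a single vertex works. Let $m=2$. To get $i_1<i_2$ we need a triangle-free graph $H$ on $n$ vertices with more edges than vertices. Mantel's theorem says that a triangle-free graph has at most $n^2/4$ edges, so $n<n^2/4$ and $n\ge5$. The graph $K_{2,3}$ has $5$ vertices, $6$ edges and clique number $2$, so five vertices suffice. For $i_2<i_1$ take for $G$ two isolated vertices: $i_2=1<2=i_1$. $\square$

What changes for larger $m$? For $m=2$ one of the two numbers compared is the number of vertices, and one inequality between edges and vertices finishes the proof. For $m\ge3$ consider the order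
$$m-1<m<m-2<m-3<\cdots<1 .$$
Now the vertex count is the largest of all the numbers, and $k_m,k_{m-2},k_{m-3},\dots,k_1$ is a strictly increasing chain of $m-1$ integers. Hence $k_1\ge k_m+(m-2)$, and the question becomes how small $k_m$ can be when $H$ is $K_{m+1}$-free and $k_m>k_{m-1}$.

The case $m=2$ suggests where to look. The graph $K_{2,2}$ has $k_2=k_1=4$, a tie, and $K_{2,3}$ arises from it by attaching one vertex to both vertices of one part. In general let $K_{m,\dots,m}$ be the complete $m$-partite graph with $m$ parts of size $m$. It has $k_m=m^m$ and $k_{m-1}=m\cdot m^{m-1}=m^m$, again a tie. We attach one vertex to it.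

## 2. Attaching one vertex to $K_{m,\dots,m}$

Throughout, $m\ge3$ and $M=m-1$. Join a new vertex to $x_i\ge1$ vertices of part $i$ for $1\le i\le M$, and to no vertex of part $m$. The new graph is still $m$-partite, so it is $K_{m+1}$-free. The new vertex lies in $\prod x_i$ cliques of size $m$ and in $\sum_i\prod_{j\ne i}x_j$ cliques of size $m-1$. Therefore
$$k_m=m^m+\prod_{i=1}^{M}x_i,\qquad k_m-k_{m-1}=\prod_i x_i\Big(1-\sum_i\frac1{x_i}\Big),$$
and $k_m>k_{m-1}$ exactly when $\sum1/x_i<1$.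

**Definition (feasible vectors and $\mu$).** A vector $x\in\{1,\dots,m\}^{M}$ is *feasible* if $\sum_{i=1}^{M}1/x_i<1$, and $\mu=\mu(m)$ is the smallest product $x_1\cdots x_M$ of a feasible vector.

For $m=3$: a coordinate $1$ is impossible, $(2,2)$ has reciprocal sum $1$, and $(2,3)$ has $5/6$. So $\mu(3)=6$.

**Theorem 1.** $h(1)=1$, $h(2)=5$, and for all $m\ge3$
$$h(m)=m^m+\mu(m)+m-2 .$$
For example $\mu(3),\mu(4),\mu(5),\mu(6)=6,36,300,3600$, so $h(3),\dots,h(6)=34,\ 294,\ 3428,\ 50260$.

**Theorem 2.** Let $m\ge3$. If $H$ is $K_{m+1}$-free and $k_m(H)>k_{m-1}(H)$, then $k_m(H)\ge m^m+\mu(m)$, and equality is attained.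

**Theorem 3.** Let $m\ge3$, $M=m-1$ and $b=\lceil (M-1)/2\rceil-1$. Then
$$M^M\Big(1+\frac1{2M}-\frac1{2M^2}\Big)<\mu(m)\le M^M\Big(1+\frac1M\Big)\Big(1-\frac1{M^2}\Big)^{b}.$$
Hence $h(m)=m^m+(m-1)^{m-1}+\tfrac12(m-1)^{m-2}+O(m^{m-3})$.

Equality in Theorem 2 is attained by the graph above with $x$ attaining $\mu$. The lower bound in Theorem 1 follows from Theorem 2: in the order displayed in Section 1, $k_1\ge k_m+(m-2)\ge m^m+\mu+m-2$. What remains is the inequality of Theorem 2, the constructions for Theorem 1, and Theorem 3.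

**A criterion for feasibility.** We need to compare a vector with the constant vector $(M,\dots,M)$, whose reciprocal sum is exactly $1$. Let $A$ be the number of coordinates of $x$ equal to $m$, and write the others as $M-\delta_j$ with $0\le\delta_j<M$. Since $\frac1M-\frac1m=\frac1{Mm}$ and $\frac1{M-\delta}-\frac1M=\frac{\delta}{M(M-\delta)}$, we have $\sum\frac1{x_i}=1-\frac{A}{Mm}+\sum_j\frac{\delta_j}{M(M-\delta_j)}$. So
$$x\text{ is feasible}\iff \frac{A}{m}>\sum_j\frac{\delta_j}{M-\delta_j}.\tag{1}$$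

The vector $(m,M,\dots,M)$ is feasible, so
$$\mu\le mM^{M-1}=M^M+M^{M-1}<m^{M}.\tag{2}$$
For $M\ge6$ the vector with three coordinates $m$, two coordinates $M-1$ and the rest $M$ is feasible, because $\frac3{M+1}>\frac2{M-1}$ means $M>5$. With $u=\frac1M$ its product is $M^M(1+u)^3(1-u)^2=M^M(1+u)(1-u^2)^2=M^M(1+u-2u^2-2u^3+u^4+u^5)$, and $-2u^3+u^4+u^5<0$. Hence
$$\mu<M^M+\beta_0M^{M-1},\qquad\beta_0:=1-\frac2M\qquad(M\ge6).\tag{3}$$

**The values for $m\le6$.** For $m=3$ see above. For $m=4$, a coordinate $2$ (or $1$) is impossible since $\frac12+\frac24=1$. Among vectors with entries $3,4$, $(3,3,3)$ has sum $1$, and $(3,3,4)$ has sum $\frac{11}{12}$, so $\mu(4)=36$. For $m=5$, a coordinate $\le 2$ is impossible ($\frac12+\frac35>1$), and so are two $3$'s ($\frac23+\frac25>1$). With one $3$, two $4$'s are impossible ($\frac13+\frac24+\frac15>1$), so the best is $(3,4,5,5)$, with sum $\frac{59}{60}$ and product $300$. With no $3$, $(4,4,4,4)$ has sum $1$, so the product is at least $4^3\cdot5=320$.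 Thus $\mu(5)=300$. For $m=6$, a coordinate $\le3$ is impossible ($\frac13+\frac46=1$), and so are two $4$'s ($\frac24+\frac36=1$). With one $4$ at most two $5$'s are possible ($\frac14+\frac35+\frac16>1$), and $(4,5,5,6,6)$ has sum $\frac{59}{60}$ and product $3600$. With no $4$ at most four entries are $5$, and the product is at least $5^4\cdot6=3750$. Thus $\mu(6)=3600$.

## 3. Face numbers of clique complexes

We need a lower bound for $k_{j-1}$ in terms of $k_j$ in a $K_{j+1}$-free graph. Let us recall the terms.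

A simplicial complex is a family of finite sets (faces) closed under taking subsets; its face numbers count the faces of each size. The *clique complex* of a graph has the cliques as faces. A complex is *$j$-colorable* if its vertices can be colored with $j$ colors so that every face is *rainbow*, meaning that its vertices have distinct colors. For example, the clique complex of the 5-cycle has $5$ vertices and $5$ edges. It is not $2$-colorable, but the 4-cycle with a pendant edge is $2$-colorable and has the same face numbers. This is an instance of the following theorem.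

**Theorem (Frohmader,** Face vectors of flag complexes, Israel J. Math. 164 (2008)**).** The clique complex of a graph with clique number $j$ has the same face numbers as some $j$-colorable complex of the same dimension.

Let $T_j(n)$ be the $j$-partite Turán graph on $n$ vertices: complete $j$-partite, with part sizes differing by at most one. Let $p_j(n)$ and $s_j(n)$ be its numbers of $j$-cliques and $(j-1)$-cliques. If $n\ge j$ and the part sizes are $n_1,\dots,n_j$, then $p_j(n)=\prod n_i$ and $s_j(n)=p_j(n)\sum 1/n_i$. Also $p_1(n)=n$, $s_1(n)=1$. The function $p_j$ is strictly increasing for $n\ge j$, starting at $p_j(j)=1$.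

**Theorem (Frankl–Füredi–Kalai,** Shadows of colored complexes, Math. Scand. 63 (1988); case of $j$-sets and $j$ colors**).** Every $N\ge1$ has a unique expansion $N=p_j(n_j)+p_{j-1}(n_{j-1})+\dots+p_t(n_t)$ with $n_i-\lfloor n_i/i\rfloor>n_{i-1}$ for $t<i\le j$ and $n_t\ge t\ge1$. Any $N$ rainbow $j$-sets in a $j$-colored ground set contain at least $S_j(N):=\sum_{i=t}^js_i(n_i)$ distinct $(j-1)$-sets.

For example, $33=p_3(9)+p_2(5)=27+6$, and $9-3>5$, so $S_3(33)=27+5=32$. Two more classical theorems will be used.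

**Zykov's theorem.** A $K_{r+1}$-free graph on $n$ vertices has at most $k_j(T_r(n))$ cliques of size $j$.

**Loomis–Whitney inequality.** If $j\ge2$ and a finite set $A\subset\mathbb Z^j$ has projections of sizes $\pi_1,\dots,\pi_j$ (the $i$th one forgets coordinate $i$), then $|A|^{j-1}\le\prod\pi_i$.

**Definition.** Put $S_j(0)=0$, $D_j(N)=N-S_j(N)$ and $\delta_j(n)=p_j(n)-s_j(n)$. For $j\ge2$ and real $x\ge0$ put $F_j(x)=x-jx^{(j-1)/j}$.

So $D_3(33)=1$. The function $F_j$ is convex, $F_j(0)=0$, and $F_j(x)\le0$ if and only if $x\le j^j$.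

**Lemma 4.**

* (D1) If $H$ is $K_{j+1}$-free, then $k_j(H)-k_{j-1}(H)\le D_j(k_j(H))$.
* (D2) If $p_j(n)\le N<p_j(n+1)$ with $n\ge j\ge2$, then $D_j(N)=\delta_j(n)+D_{j-1}(N-p_j(n))$.
* (D3) $D_j(N)\le F_j(N)$ for $j\ge2$ and integers $N\ge0$.
* (D4) If $0\le N\le p_j(n)$ with $n\ge j\ge1$, and $n_1,\dots,n_j$ are the part sizes of $T_j(n)$, then $D_j(N)\le N\big(1-\sum_i1/n_i\big)$.

*Proof.* (D1) If $k_j=0$, the left side is at most $0=D_j(0)$. Otherwise $H$ has clique number $j$. Its face numbers are those of a $j$-colorable complex, and that complex has $k_j(H)$ rainbow $j$-sets, so $k_{j-1}\ge S_j(k_j)$.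

(D2) The purpose is to show that the expansion is found greedily. Adding a vertex to a smallest part of $T_j(n)$, which has size $\lfloor n/j\rfloor$, gives $T_j(n+1)$, and the other parts form $T_{j-1}(n-\lfloor n/j\rfloor)$. Hence $p_j(n+1)-p_j(n)=p_{j-1}(n-\lfloor n/j\rfloor)$. So if $N'=N-p_j(n)\ge1$, the greedy choice $n_{j-1}=\max\{n':p_{j-1}(n')\le N'\}$ satisfies $j-1\le n_{j-1}<n-\lfloor n/j\rfloor$. By induction on $j$ the greedy expansion (take the largest possible $n_j$, then expand the remainder greedily one level lower, and stop when the remainder is $0$) satisfies the conditions of the theorem. At level $1$ it stops because $p_1(n)=n$. By uniqueness it is the expansion, both of $N$ at level $j$ and of $N'$ at level $j-1$. So $S_j(N)=s_j(n)+S_{j-1}(N')$, also when $N'=0$, and (D2) follows.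

(D3), (D4) For $N=0$ both are trivial. Let $N\ge1$ and $p_j(n)\ge N$. We construct, by induction on $j$, a set $A_j(N)$ of $N$ transversals of $T_j(n)$ (sets with one vertex in each part) whose members have together exactly $S_j(N)$ subsets of size $j-1$. For $j=1$ take $N$ points; the only subset is $\emptyset$, and $S_1(N)=1$.

Let $j\ge2$ and let $n'\le n$ be maximal with $p_j(n')\le N$; then $n'\ge j$. Take all transversals of a $T_j(n')\subset T_j(n)$; they contain $s_j(n')$ sets of size $j-1$. Let $N'=N-p_j(n')$. If $N'=0$ we are done, by (D2). If $N'>0$, then $n'<n$, so $N<p_j(n'+1)$. Choose the copy of $T_j(n')$ so that adding a vertex $w$ of $T_j(n)$ to a smallest part gives a $T_j(n'+1)\subset T_j(n)$. The other parts form $T_{j-1}(n'-\lfloor n'/j\rfloor)$, and $N'<p_{j-1}(n'-\lfloor n'/j\rfloor)$. So we may take $A_{j-1}(N')$ inside these other parts and add the sets $\{w\}\cup L$ with $L\in A_{j-1}(N')$. Among the $(j-1)$-subsets of $\{w\}\cup L$, the set $L$ is already present,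 since the part of $w$ was nonempty. The remaining ones consist of $w$ and a $(j-2)$-subset of a member of $A_{j-1}(N')$; there are $S_{j-1}(N')$ of these, and all are new. The total is $s_j(n')+S_{j-1}(N')=S_j(N)$.

Let $\pi_i$ be the number of these $(j-1)$-sets that miss part $i$. If $j\ge2$, they are the projections of $A_j(N)$, so Loomis–Whitney and the inequality of arithmetic and geometric means give
$$S_j(N)=\sum_i\pi_i\ge j\Big(\prod_i\pi_i\Big)^{1/j}\ge jN^{(j-1)/j},$$
which is (D3). For (D4), a $(j-1)$-set missing part $i$ lies in at most $n_i$ of the $N$ transversals, so $\pi_i\ge N/n_i$ and $S_j(N)\ge N\sum1/n_i$. $\square$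

## 4. Independence number three

The tools already settle $m=3$.

**Theorem 2 for $m=3$.** Let $H$ be $K_4$-free with $k_3>k_2$ and suppose $N=k_3<27+6$. By (D1) and (D3), $1\le D_3(N)\le F_3(N)$, so $N>27$. Write $N=27+\zeta$ with $1\le\zeta\le5$. Since $p_3(9)=27$, $p_3(10)=36$ and $\delta_3(9)=27-27=0$, (D2) and (D3) give
$$1\le D_3(27+\zeta)=D_2(\zeta)\le\zeta-2\sqrt\zeta=(\sqrt\zeta-1)^2-1 .$$
So $\zeta\ge(1+\sqrt2)^2>5.8$, a contradiction. Hence $k_3\ge33=m^m+\mu(3)$. $\square$

**Theorem 1 for $m=3$.** The lower bound $h(3)\ge34$ follows as in Section 2. For the upper bound we list complements $H$ with clique number $3$ and their vectors $(k_1,k_2,k_3)$; "order $2<3<1$" means $k_2<k_3<k_1$.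

* $2<3<1$: $K_{3,3,3}$ plus a vertex whose neighborhood is a $K_{2,3}$ in two parts, plus 24 isolated vertices: $(34,32,33)$.
* $2<1<3$: $K_{3,3,4}$ plus 24 isolated vertices: $(34,33,36)$.
* $1<2<3$: the first graph without the isolated vertices: $(10,32,33)$.
* $1<3<2$: $K_{3,3,3}$ plus a disjoint edge: $(11,28,27)$.
* $3<2<1$: a triangle plus an isolated vertex: $(4,3,1)$.
* $3<1<2$: $K_4$ minus an edge: $(4,5,2)$.

So $h(3)=34$. $\square$

## 5. Four colors: a complex that is not a clique complex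

Let us run the same argument for $m=4$. Since $p_4(16)=256$, $p_4(17)=320$ and $\delta_4(16)=0$, a $K_5$-free graph with $k_4=256+\zeta$, $0\le\zeta<64$, and $k_4>k_3$ has $D_3(\zeta)\ge1$. By (D3) this forces $\zeta>27$. For $\zeta=27+z$ with $0\le z<9$ we get $D_3(\zeta)=D_2(z)\le z-2\sqrt z$, hence $z\ge6$ and $\zeta\ge33$. But $\mu(4)=36$. The values $33,34,35$ are left open.

This is a real obstruction. From $D_3(33)=1$ we get $D_4(289)=1$, and there is a $4$-colorable complex with $289$ faces of size four and only $288$ of size three. Take color classes $V_1,\dots,V_4$ of size $4$, all $256$ transversals, and one more vertex $w$ in the fourth color. Choose $V_i'\subset V_i$ of size $3$ for $i\le3$, let $u$ be the vertex of $V_3\setminus V_3'$, and let $U_1\subset V_1'$ have size $2$. Add the faces $\{w\}\cup L$, where $L$ runs over the $27$ transversals of $V_1',V_2',V_3'$ and the $6$ triples $\{x,y,u\}$ with $x\in U_1$, $y\in V_2'$. The new triples are $w$ with one of the $27$ pairs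 between different $V_i'$, or $w$, $u$ and one of the $5$ vertices of $U_1\cup V_2'$. So $32$ triples are added to $256$, and $33$ four-sets are added to $256$.

This complex is not a clique complex. Let $x$ be the vertex of $V_1'\setminus U_1$ and $y\in V_2'$. The vertices $w,u,x,y$ are pairwise adjacent in its graph, yet $\{w,u,x,y\}$ is not a face. In the graph, $w$ is joined to $3,3,4$ vertices of three complete parts, and it lies in $3\cdot3\cdot4=36$ four-cliques, not $33$.

So the face numbers of the whole graph are not enough. In a graph, once we know that $H$ is $K_{m,\dots,m}$ plus one vertex, the neighborhood of that vertex is complete multipartite, and its clique count is a product $\prod x_i$; then the bound is $\mu$. The plan is to show that a minimal counterexample would have this form. We will find a vertex $v$ in not too many $m$-cliques, delete it, and look at $J=H-v$, which has nearly $m^m$ or more cliques of size $m$. If $J$ has exactly $m^2$ vertices, a stability lemma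 (Lemma 5) gives $J=K_{m,\dots,m}$. If $J$ has at least $m^2+1$ vertices, we will show that every vertex of $J$ lies in nearly $m^{m-1}$ cliques of size $m$ or more. Then $J$ has about $\frac1m(m^2+1)m^{m-1}=m^m+m^{m-2}$ such cliques, which is too many. To make "nearly" precise we use the inequality of Section 3 inside neighborhoods.

## 6. Turán points and a convex bound for $D_M$

From here to the end of Section 9, $m\ge3$ is fixed, $M=m-1$, and
$$\xi=M^M,\qquad X=m^{m-1}=m^M,\qquad a=m^{m-2}=\frac Xm,\qquad F=F_M .$$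
Then $m^m=mX=m^2a$ and $X-a=Ma$. Further $F(\xi)=0$ and $F(X)=X-Mm^{M-1}=X-Ma=a$. By convexity
$$F(y)\le\kappa(y-\xi)\quad(\xi\le y\le X),\qquad \kappa=\frac a{X-\xi}.\tag{4}$$

**The function $E$.** We bound $D_M$ by a piecewise linear function with corners at the Turán numbers. Let $P_i=M^{M-i}m^i=p_M(M^2+i)$ for $0\le i\le M$. So $P_0=\xi$, $P_{M-1}=X-a$ and $P_M=X$. Put $P_{M+1}=p_M(M^2+M+1)=m^{M-1}(m+1)=X+a$. For $i\le M$, the graph $T_M(M^2+i)$ has $M-i$ parts of size $M$ and $i$ of size $m$, so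
$$\delta_M(M^2+i)=P_i\Big(1-\frac{M-i}M-\frac im\Big)=P_i\,\frac{i}{Mm}.$$
For an integer $x$ with $P_i\le x<P_{i+1}$, (D2) gives $D_M(x)=\delta_M(M^2+i)+D_{M-1}(x-P_i)$. Here $x-P_i<p_{M-1}(\cdot)$ for the Turán graph obtained by dropping a smallest part. It has $M-1-i$ parts of size $M$ and $i$ of size $m$ if $i\le M-1$, and $M-1$ parts of size $m$ if $i=M$. By (D4) at level $M-1$, $D_{M-1}(x-P_i)$ is at most $(x-P_i)$ times
$$1-\frac{M-1-i}M-\frac im=\frac{m+i}{Mm}\quad(i\le M-1),\qquad 1-\frac{M-1}m=\frac2m\quad(i=M).$$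
Let $E$ be the continuous piecewise linear function on $[\xi,X+a]$ with $E(\xi)=0$, slope $\frac{m+i}{Mm}$ on $[P_i,P_{i+1}]$ for $0\le i\le M-1$, and slope $\frac2m$ on $[X,X+a]$. Then $E(P_i)=P_i\frac i{Mm}$ for $i\le M$. Indeed this holds for $i=0$, and since $P_{i+1}-P_i=P_i/M$, the step from $i$ to $i+1$ is
$$\frac{P_i}{Mm}\Big(i+\frac{m+i}M\Big)=\frac{P_i}{Mm}\cdot\frac{m(i+1)}M=P_{i+1}\,\frac{i+1}{Mm}.$$
In particular $E(X-a)=a\frac{M-1}{m}=a-\frac{2a}m$ and $E(X)=a$. At the end point, $D_M(X+a)=\delta_M(M^2+M+1)=a(m+1)\big(\frac2m-\frac1{m+1}\big)=a+\frac{2a}m=E(X+a)$. We have shown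
$$D_M(x)\le E(x)\quad\text{for integers }x\in[\xi,X+a].\tag{5}$$
The slopes increase with $i$, and for $i=M-1$ the slope is $\frac{2M}{Mm}=\frac2m$, the same as on the last piece. So $E$ is convex and increasing, and
$$D_M(x)\le a+\frac2m(x-X)\quad\text{for }X-a\le x\le X+a.\tag{6}$$
For smaller $x$ we use (D4) with $n=M^2+M-1$. Its factor is $1-\frac1M-\frac{M-1}m=\frac{M-1}{Mm}\ge0$, and $(X-a)\frac{M-1}{Mm}=a\frac{M-1}m$. Therefore
$$D_M(x)\le a-\frac{2a}m=E(X-a)\quad\text{for }0\le x\le X-a.\tag{7}$$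
If $m\ge4$, then (D2) and (D3) give, just above $X-a=P_{M-1}$,
$$D_M(X-a+z)\le a-\frac{2a}m+F_{M-1}(z)\quad(0\le z<a).\tag{8}$$

**Level $m$.** Next we express $D_m$ near $m^m$ through $D_M$. We have $p_m(m^2-1)=m^{m-1}(m-1)=m^m-X$ and $\delta_m(m^2-1)=(m^m-X)\big(1-\frac{m-1}m-\frac1{m-1}\big)=-\frac{m^m-X}{m(m-1)}=-a$. Further $\delta_m(m^2)=0$, $p_m(m^2+1)=m^m+X$ and $D_M(X)=\delta_M(Mm)=a$. So (D2) gives
$$D_m(m^m-X+x')=-a+D_M(x')\quad(0\le x'\le X),\tag{9}$$
$$D_m(m^m+y)=D_M(y)\quad(0\le y<X).\tag{10}$$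
(In (9) the case $x'=X$ reads $0=-a+a$.) One step lower, $p_m(m^2-2)=m^{m-2}(m-1)^2=a(m-1)^2=(m^m-X)-(m-1)a$, and $\delta_m(m^2-2)=a(m-1)^2\big(\frac2m-\frac2{m-1}\big)=-2a+\frac{2a}m$. For $N$ between these two Turán numbers the remainder $N-p_m(m^2-2)$ is less than $(m-1)a=X-a$, so by (D2) and (7)
$$D_m(N)\le-a\quad\text{for }m^m-X-(m-1)a\le N<m^m-X.\tag{11}$$

**A quadratic bound for $E$.** For large $m$ a closed formula is convenient. Let $g=g(M)=(m/M)^{M-1}=(1+\frac1M)^{M-1}$, so $a=gM^{M-1}$. The function $g$ is increasing in $M$, since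
$$\frac{d}{dM}(M-1)\ln\Big(1+\frac1M\Big)=\ln\Big(1+\frac1M\Big)-\frac{M-1}{M(M+1)}\ge\frac1{M+1}-\frac{M-1}{M(M+1)}>0;$$
also $g<e$. For $\theta\ge0$ with $\xi+\theta M^{M-1}\le X$,
$$E(\xi+\theta M^{M-1})\le M^{M-2}L(\theta),\qquad L(\theta)=\theta+\frac{\theta^2}{2m}.\tag{12}$$
Indeed $P_i=\xi+\theta_iM^{M-1}$ with $\theta_i=M\big((1+\frac1M)^i-1\big)\ge i$. On $[\theta_i,\theta_{i+1}]$ the derivative of the left side in $\theta$ is $M^{M-1}\frac{m+i}{Mm}=M^{M-2}(1+\frac im)\le M^{M-2}(1+\frac\theta m)$. Integrate from $0$.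

## 7. Moon–Moser counting and a stability lemma

Let $H$ be $K_{m+1}$-free with $N=k_m(H)>0$. For an $(m-1)$-clique $c$ let $d(c)$ be the number of $m$-cliques containing $c$. The $d(c)$ vertices that complete $c$ form an independent set, since two adjacent ones would give a $K_{m+1}$. For an $m$-clique $K=\{a_1,\dots,a_m\}$ let $V_i(K)$ be the set of vertices adjacent to all of $K\setminus a_i$. Then $a_i\in V_i(K)$, $|V_i(K)|=d(K\setminus a_i)$, and $V_i(K)$ is independent. The sets $V_i(K)$ are pairwise disjoint: a vertex in $V_i(K)\cap V_j(K)$ with $i\ne j$ is outside $K$ (the only member of $K$ in $V_i(K)$ is $a_i$) and adjacent to all of $K$, which gives a $K_{m+1}$. Put $\sigma(K)=\sum_i|V_i(K)|$. For example, with $m=2$ and an edge $K$ of $K_{2,3}$, the sets $V_1(K),V_2(K)$ are the two parts and $\sigma(K)=5$.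

Each $c$ occurs as some $K\setminus a_i$ exactly $d(c)$ times, and $\sum_cd(c)=mN$. So by the Cauchy–Schwarz inequality
$$\sum_K\sigma(K)=\sum_cd(c)^2\ge\frac{(mN)^2}{k_{m-1}(H)}.\tag{13}$$

**Lemma 5.** If $J$ is $K_{m+1}$-free on $m^2$ vertices and $k_m(J)>m^m-a$, then $J=K_{m,\dots,m}$ ($m$ parts of size $m$).

*Proof.* By disjointness every $\sigma(K)\le m^2$.

Suppose some $\sigma(K)=m^2$. Then the independent sets $V_i(K)$ partition the vertices, so $J$ is $m$-partite with these parts. If the sizes are not all $m$, some size $u$ is at least $m+1$ and some size $w$ is at most $m-1$. Replacing $u,w$ by $u-1,w+1$ increases the product, since $(u-1)(w+1)=uw+u-w-1>uw$. Repeat this as long as the result is not the constant vector. Each move decreases the sum of squared deviations from $m$, so this stops, and it stops at $(m+1,m-1,m,\dots,m)$. Hence $k_m(J)\le(m+1)(m-1)m^{m-2}=m^m-a$, a contradiction. If all sizes are $m$ and some pair of vertices in different parts is not an edge, then the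 $m^{m-2}=a$ transversals through this pair are not cliques and $k_m(J)\le m^m-a$, a contradiction. So $J=K_{m,\dots,m}$.

Suppose all $\sigma(K)\le m^2-1$. By (13), $m^2k_m^2/k_{m-1}\le(m^2-1)k_m$. With Zykov's theorem, $m^2k_m\le(m^2-1)k_{m-1}\le(m^2-1)\,m\cdot m^{m-1}$, so $k_m\le(m^2-1)m^{m-2}=m^m-a$, a contradiction. $\square$

## 8. The minimal counterexample to Theorem 2

Write $\Phi(H)=k_m(H)-k_{m-1}(H)$. The case $m=3$ was done in Section 4, so let $m\ge4$.

**Setup.** The purpose is to locate the possible counterexamples. Suppose some $K_{m+1}$-free $H$ has $\Phi(H)\ge1$ and $N=k_m(H)<m^m+\mu$. Among these choose $H$ with $N$ minimal, and then with the fewest vertices. Put $\zeta=N-m^m$. If $N\le m^m$, then $\Phi(H)\le D_m(N)\le F_m(N)\le0$, which is false. So $\zeta>0$, and $\zeta<\mu<X$ by (2). By (D1), (10) and (D3), $1\le D_M(\zeta)\le F(\zeta)$, so $\zeta>\xi$. With (2),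
$$\xi<\zeta\le\mu-1,\qquad 0<\zeta-\xi<M^{M-1}\le\xi,\qquad M^{M-1}<m^{M-1}=a.\tag{14}$$
Also
$$\zeta+a<X,\tag{15}$$
because $\zeta+a<mM^{M-1}+m^{M-1}\le Mm^{M-1}+m^{M-1}=m^M$; here $mM^{M-1}\le Mm^{M-1}$ since $M^{M-2}\le m^{M-2}$.

For a vertex $w$ of a graph let $x_w$ and $y_w$ be the numbers of $m$-cliques and $(m-1)$-cliques containing $w$, and $\varphi_w=x_w-y_w$. Then $\Phi(H)=\Phi(H-w)+\varphi_w$. In a $K_{m+1}$-free graph the neighborhood of $w$ is $K_m$-free and has $x_w$ cliques of size $M$ and $y_w$ of size $M-1$. So (D1) with $j=M$ and (D3) give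
$$\varphi_w\le D_M(x_w)\le F(x_w).\tag{16}$$

**Step 1. Every vertex $w$ of $H$ has $\varphi_w\ge1$ and $x_w>\xi$.** This makes minimality into a local condition. If $x_w=0$, deleting $w$ keeps $N$ and does not decrease $\Phi$, against the choice of $H$ with fewest vertices. If $x_w\ge1$, then $H-w$ has fewer $m$-cliques, so $\Phi(H-w)\le0$ by minimality of $N$, and $\varphi_w=\Phi(H)-\Phi(H-w)\ge1$. By (16), $F(x_w)\ge1$, so $x_w>\xi$.

**Step 2. Choice of the vertex $v$ to delete.** We want a vertex in clearly fewer than $X$ cliques of size $m$. Since $k_{m-1}(H)<N$, (13) gives $\sum_K\sigma(K)>m^2N$, so some $\sigma(K)\ge m^2+1$. As the $V_i(K)$ are disjoint, $H$ has at least $m^2+1$ vertices, and some $V_i(K)$ contains an independent set $I$ with $|I|=m+1$. Let $v\in I$ have minimal $x_v$. Every $m$-clique meets $I$ at most once, so $(m+1)x_v\le N=mX+\zeta$, that is,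
$$x_v\le X-\eta_0,\qquad\eta_0=\frac{X-\zeta}{m+1}>0,\qquad \eta_0<\frac X{m+1}<a.\tag{17}$$
Put $J=H-v$, $N_J=k_m(J)=N-x_v$ and $\Lambda=D_M(x_v)$. By Step 1 and (16), $\Lambda\ge\varphi_v\ge1$, and
$$\Phi(J)=\Phi(H)-\varphi_v\ge1-\Lambda.\tag{18}$$

**Two numerical inequalities for $m\ge5$.** Put $z_0=a-\eta_0>0$. In Section 9 we prove, for $m\ge5$,
$$E(\zeta+a)<\frac{2a}m,\tag{A}$$
$$F_{M-1}(z_0)+E(\zeta+\eta_0)<\frac{2a}m+1.\tag{B}$$
They depend only on $m$ and on $\xi<\zeta\le\mu-1$.

**The data for $m=4$.** Here $\xi=27$, $X=64$, $a=16$, $\mu=36$, and the Turán points are $27,36,48,64$ with $\delta_3=0,3,8,16$. By (D2),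
$$D_3(27+z)=D_2(z)\ (0\le z<9),\quad D_3(36+z)=3+D_2(z)\ (0\le z<12),\quad D_3(48+z)=8+D_2(z)\ (0\le z<16),$$
and by (D3), $D_2(z)\le\lfloor z-2\sqrt z\rfloor$, which has the following values.

| $z$ | 0 | 1 | 2 | 3 | 4 | 5 | 6 | 7 | 8 | 9 | 10 | 11 |
|---|---|---|---|---|---|---|---|---|---|---|---|---|
| bound for $D_2(z)$ | $0$ | $-1$ | $-1$ | $-1$ | $0$ | $0$ | $1$ | $1$ | $2$ | $3$ | $3$ | $4$ |

Since $D_3(\zeta)\ge1$ and $27<\zeta\le35$, we get $\zeta\in\{33,34,35\}$. Likewise $x_v>27$ and $D_3(x_v)=\Lambda\ge1$ give $x_v\ge33$.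

**Step 3. $x_v<\zeta+a$.** This says that deleting $v$ leaves more than $m^m-a$ cliques, so that Lemma 5 can apply. Suppose $x_v\ge\zeta+a$ and put $x'=X+\zeta-x_v$. Since $x_v<X$, we have $\zeta<x'\le X-a$, and $N_J=m^m+\zeta-x_v=m^m-X+x'$. By (18), (D1) and (9), $1-\Lambda\le\Phi(J)\le-a+D_M(x')$, so
$$D_M(x')+D_M(x_v)\ge a+1,\qquad x'+x_v=X+\zeta.\tag{19}$$

Let $m\ge5$. If $x_v\le X-a$, then $x'$ and $x_v$ both lie in $[\zeta+a,X-a]$, and their sum is the sum of the two end points. By (5), convexity of $E$ and (A), the left side of (19) is at most $E(X-a)+E(\zeta+a)<a-\frac{2a}m+\frac{2a}m=a$, a contradiction. If $x_v=X-a+z$ with $z>0$, then $z\le a-\eta_0=z_0<a$ by (17), and $x'=\zeta+a-z$. By (8) and (5) the left side of (19) is at most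
$$a-\frac{2a}m+F_{M-1}(z)+E(\zeta+a-z),$$
which is a convex function of $z\in[0,z_0]$. At $z=0$ it is less than $a$ by (A). At $z=z_0$ it is less than $a+1$ by (B). So it is less than $a+1$ throughout, a contradiction.

Let $m=4$. Then $N\le291$, so $49\le\zeta+16\le x_v\le\lfloor291/5\rfloor=58$, and $39\le x'\le48$; (19) requires $D_3(x')+D_3(x_v)\ge17$. For $49\le x_v\le58$ we have $D_3(x_v)=8+D_2(z)$ with $1\le z\le10$, so $D_3(x_v)\le11$ and $D_3(x')\ge6$. For $x'=36+z\le47$ this needs $D_2(z)\ge3$, so $z\ge9$; hence $x'\ge45$ in all cases. Then $x_v\le64+35-45=54$, so $D_3(x_v)\le8+1=9$ and $D_3(x')\ge8$. For $x'\le47$ we have $D_3(x')\le3+4=7$, so $x'=48$ and $D_3(x')=8$. Then $x_v=16+\zeta\in\{49,50,51\}$ and $D_3(x_v)\le8-1=7$. The sum is at most $15$, a contradiction.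

Put $\zeta'=N_J-m^m=\zeta-x_v$. From $\xi<x_v<\zeta+a$ and (14),
$$-a<\zeta'<\zeta-\xi<a.\tag{20}$$

**Three consequences.** We record bounds on $\Lambda$ that give the contradictions later:
$$\Lambda-1<\frac{2a}m,\tag{21}$$
$$\frac{m(m+1)}2(\Lambda-1)<X-\zeta+x_v,\tag{22}$$
$$M(\Lambda-1)<a-\zeta+x_v.\tag{23}$$

Let $m\ge5$. By (5), Step 3 and (A), $\Lambda\le E(x_v)\le E(\zeta+a)<\frac{2a}m$, which gives (21). The functions $\frac{m(m+1)}2E(y)-y$ and $ME(y)-y$ are convex on $[\xi,\zeta+a]$, an interval containing $x_v$. At $y=\xi$ both equal $-\xi$, which is less than $X-\zeta$ and less than $a-\zeta$, because $\zeta-\xi<a<X$. At $y=\zeta+a$, by (A), they are less than $(m+1)a-\zeta-a=X-\zeta$ and less than $\frac{2aM}m-\zeta-a<2a-\zeta-a=a-\zeta$, respectively. So at $y=x_v$ they are less than $X-\zeta$ and $a-\zeta$. Since $\Lambda\le E(x_v)$, this gives (22) and (23).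

Let $m=4$. Then $33\le x_v\le\zeta+15\le50$. By the table, $\Lambda\le2$ for $x_v\le35$; $\Lambda\le6$ for $36\le x_v\le46$; $\Lambda\le7$ for $x_v\in\{47,49,50\}$; $\Lambda\le8$ for $x_v=48$. So $\Lambda-1<8=\frac{2a}m$. As $\zeta\le35$, (22) follows from $10(\Lambda-1)<29+x_v$, and in the four ranges this holds because $10<62$, $50<65$, $60<76$, $70<77$. Similarly (23) follows from $3\Lambda<x_v-16$, which holds because $6<17$, $18<20$, $21<31$, $24<32$.

**Step 4. $J$ does not have exactly $m^2$ vertices.** This is the case in which $H$ is an attachment. If $J$ had $m^2$ vertices, then $k_m(J)=m^m+\zeta'>m^m-a$ and Lemma 5 would give $J=K_{m,\dots,m}$, so $\Phi(J)=0$ and $\varphi_v=\Phi(H)\ge1$. As $H$ is $K_{m+1}$-free, $v$ has no neighbor in some part. Let $x_1,\dots,x_{M}$ be its numbers of neighbors in the other parts. Then $\prod x_i=x_v>0$, so all $x_i\ge1$, and $\varphi_v=\prod x_i(1-\sum1/x_i)\ge1$. So $x$ is feasible, $x_v\ge\mu$, and $N=m^m+x_v\ge m^m+\mu$, a contradiction.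

By Step 2, $J$ has at least $m^2$ vertices. Hence its number of vertices satisfies $n_J\ge m^2+1$. From now on the superscript $J$ means that a quantity is taken in $J$.

**Step 5. $x^J_z>\zeta-\xi$ for every $z\in J$.** This excludes vertices of $J$ in very few $m$-cliques. If $z$ is not adjacent to $v$, then $x^J_z=x_z>\xi\ge M^{M-1}>\zeta-\xi$ by Step 1 and (14). Let $z$ be adjacent to $v$, and let $x_e,y_e$ be the numbers of $m$- and $(m-1)$-cliques containing both. Among the $(m-1)$-cliques containing $z$, exactly $y_e$ contain $v$, and at least $x_e$ do not (delete $v$ from each $m$-clique containing $v$ and $z$). So $x_z\ge y_z+1\ge x_e+y_e+1$ by Step 1, and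
$$x_z^J=x_z-x_e\ge y_e+1 .$$
If $x_e\le\xi-M^{M-1}$, then $x_z^J=x_z-x_e>M^{M-1}$. Otherwise $x_e>\xi-M^{M-1}=(M-1)M^{M-1}$. The common neighborhood of $v$ and $z$ has clique number at most $M-1$, with $x_e$ cliques of size $M-1$ and $y_e$ of size $M-2$. By (D1) and (D3) with $j=M-1\ge2$, $x_e-y_e\le F_{M-1}(x_e)$, so
$$y_e\ge(M-1)x_e^{(M-2)/(M-1)}>M^{M-2}(M-1)^{(2M-3)/(M-1)}.$$
For $M\ge4$ the exponent $2-\frac1{M-1}$ is at least $\frac53$, and $(M-1)^{5/3}\ge3^{2/3}(M-1)\ge2(M-1)\ge M$, so $y_e>M^{M-1}$. For $M=3$, $y_e>3\cdot2^{3/2}>8$, so $y_e\ge9=M^{M-1}$. In all cases $x_z^J>M^{M-1}>\zeta-\xi$.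

**Step 6. With $\eta=\frac m2(\Lambda-1)$, every $z\in J$ has $x^J_z\ge X-\eta$.** So every vertex of $J$ lies in nearly $X$ cliques of size $m$ or more; note that $\eta<a$ by (21). Let $x=x^J_z$; we may assume $x<X$. Put $x'=X+\zeta'-x$, so $x'>\zeta'>-a$ and $k_m(J-z)=N_J-x=m^m-X+x'$. From $1-\Lambda\le\Phi(J)=\Phi(J-z)+\varphi^J_z$ and (16),
$$1\le\Phi(J-z)+D_M(x)+\Lambda.$$
There are three ranges for $x'$.

If $x'>X$, then $x<\zeta'<\zeta-\xi$ by (20), contradicting Step 5.

If $\xi<x'\le X$, then by (D1) and (9), $D_M(x')+D_M(x)+D_M(x_v)\ge a+1$, where $x'+x+x_v=X+\zeta$. Recall that $D_M(y)\le F(y)\le\kappa(y-\xi)$ on $[\xi,X]$ by (D3) and (4), and that $x_v,x'\in(\xi,X]$. If $x\ge\xi$, we get $\kappa(X+\zeta-3\xi)\ge a+1$; but $\zeta\le2\xi$ by (14), so $\kappa(X+\zeta-3\xi)\le\kappa(X-\xi)=a$, a contradiction. If $x<\xi$, then $D_M(x)\le F(x)\le0$, so $\kappa(x'+x_v-2\xi)\ge a+1>\kappa(X-\xi)$. Hence $x'+x_v-\xi>X$, that is, $x<\zeta-\xi$, contradicting Step 5.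

If $-a<x'\le\xi$, then $\Phi(J-z)\le-a$: for $x'\ge0$ use (D1), (9) and $D_M(x')\le F(x')\le0$; for $x'<0$ use (D1) and (11). So $D_M(x)\ge a+1-\Lambda>a-\frac{2a}m$ by (21). By (7), $x>X-a$. Then (6) gives $a+1-\Lambda\le a+\frac2m(x-X)$, that is, $X-x\le\frac m2(\Lambda-1)=\eta$.

**Step 7. $J$ has no independent set of size $m+1$.** This will bound the numbers $d^J(c)$. An $m$-clique meets an independent set at most once. So such a set would give, by Step 6, $m^m+\zeta'=N_J\ge(m+1)(X-\eta)=m^m+X-(m+1)\eta$. That is, $\frac{m(m+1)}2(\Lambda-1)\ge X-\zeta'=X-\zeta+x_v$, contradicting (22).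

**Step 8. $x^J_z\le X+a$ for all $z\in J$.** We need this upper bound to apply (6) to every vertex. The $d^J(c)$ vertices completing an $(m-1)$-clique $c$ are independent, so $d^J(c)\le m$ by Step 7. Also
$$\sum_c\big(m-d^J(c)\big)=mk_{m-1}(J)-mN_J=-m\Phi(J)\le m(\Lambda-1)$$
by (18), and all terms are nonnegative. Fix $z$. There are $x_z^J$ cliques $c$ of size $m-1$ inside the neighborhood $N_J(z)$. An $m$-clique $K=\{a_1,\dots,a_m\}$ of $J$ contains at most one of them: if $K\setminus a_i\subset N_J(z)$, then $z\in V_i(K)$, and the $V_i(K)$ are disjoint. So $\sum_{c\subset N_J(z)}d^J(c)\le N_J$. Summing $m-d^J(c)$ over $c\subset N_J(z)$ only, we get $mx_z^J-N_J\le m(\Lambda-1)$, and by (20) and (21)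
$$x_z^J\le\frac{N_J}m+\Lambda-1=X+\frac{\zeta'}m+\Lambda-1<X+\frac{3a}m\le X+a.$$

**Step 9. The contradiction.** We sum the local inequality over all vertices of $J$ and use $n_J\ge m^2+1$. By Steps 6 and 8 and $\eta<a$, all $x^J_z$ lie in $[X-a,X+a]$. So (16) and (6) give $\varphi^J_z\le a+\frac2m(x^J_z-X)$. Moreover $\sum_zx^J_z=mN_J$ and $\sum_z\varphi^J_z=mN_J-(m-1)k_{m-1}(J)=N_J+M\Phi(J)$. Hence
$$N_J+M\Phi(J)\le\sum_z\Big(a+\frac2m(x_z^J-X)\Big)=n_Ja+2N_J-2n_Ja=2N_J-n_Ja,$$
where we used $X=ma$. Therefore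
$$M\Phi(J)\le N_J-n_Ja\le N_J-(m^2+1)a=\zeta'-a .$$
With $\Phi(J)\ge1-\Lambda$ this gives $M(\Lambda-1)\ge a-\zeta'=a-\zeta+x_v$, contradicting (23). This proves Theorem 2, once (A) and (B) are proved.

## 9. The inequalities (A) and (B)

Let $m\ge5$ and $\xi<\zeta\le\mu-1$. Recall $\eta_0=\frac{X-\zeta}{m+1}$, $z_0=a-\eta_0$ and $\zeta+\eta_0<\zeta+a<X$. Put
$$\tau=\frac{\eta_0}a=\frac m{m+1}\Big(1-\frac\zeta X\Big)\in(0,1),\qquad z_0=a(1-\tau).$$
As $\zeta$ increases, $\zeta+\eta_0$ and $z_0$ increase and $\tau$ decreases. The function $E$ is increasing.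

**Step 1: $m=5$ and $m=6$.** Here we check the largest $\zeta$ by hand. By convexity and $F_{M-1}(0)=0$, $F_{M-1}(z)\le\max(0,F_{M-1}(z_{\max}))$ for $0\le z\le z_{\max}$. So it suffices to bound the terms at $\zeta=\mu-1$, where $F_{M-1}(z_{\max})>0$ because $z_{\max}>(M-1)^{M-1}$.

For $m=5$: $\zeta\le299$, $a=125$, $X=625$, and $E$ interpolates $(256,0),(320,16),(400,40),(500,75),(625,125)$. We have $E(424)=40+24\cdot0.35=48.4<50=\frac{2a}m$, which is (A). At $\zeta=299$: $\eta_0=\frac{326}6$, so $70.6<z_0<70.67$. Since $4.13^3<70.6$ and $4.13^2>17.05$, $F_3(z_0)<70.67-3\cdot17.05<19.6$. Also $E(\zeta+\eta_0)\le E(353.34)=16+33.34\cdot0.3<26.1$. The sum is less than $51=\frac{2a}m+1$, which is (B).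

For $m=6$: $\zeta\le3599$, $a=1296$, $X=7776$, and $E$ interpolates $(3125,0),(3750,125),(4500,300),(5400,540),(6480,864),(7776,1296)$. We have $E(4895)=300+395\cdot\frac{240}{900}<406<432=\frac{2a}m$, which is (A). At $\zeta=3599$: $\eta_0=\frac{4177}7$, so $699.2<z_0<699.3$. Since $5.14^4<698$ and $5.14^3>135.7$, $F_4(z_0)<699.3-4\cdot135.7<157$. Also $E(\zeta+\eta_0)\le E(4195.8)=125+445.8\cdot\frac{175}{750}<230$. The sum is less than $433=\frac{2a}m+1$, which is (B).

**Step 2: (A) for $m\ge7$.** Now we use the quadratic bound (12). By (3), $\zeta=\xi+\beta M^{M-1}$ with $0<\beta<\beta_0=1-\frac2M$. Since $a=gM^{M-1}$, we have $\frac{2a}m=\frac{2gM}mM^{M-2}$, and by (12) and (15), $E(\zeta+a)\le M^{M-2}L(\beta+g)$. As $L(\theta)=\theta(1+\frac\theta{2m})$ is increasing, (A) follows, after division by $g$, from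
$$\Big(1+\frac{\beta_0}g\Big)\Big(1+\frac{\beta_0+g}{2m}\Big)<\frac{2M}m .$$

* $M=6$: $g=(7/6)^5\approx2.1614$, $\beta_0=\frac23$; left side $<1.58$, right side $>1.714$.
* $M=7$: $g=(8/7)^6\approx2.2282$, $\beta_0=\frac57$; left side $<1.57$, right side $1.75$.
* $M\ge8$: $\beta_0<1$ and $2.2806<(9/8)^7\le g<e$; left side $<1.4385\cdot1.2066<1.74<\frac{16}9\le\frac{2M}m$.

**Step 3: (B) for $m\ge7$.** We first bound $F_{M-1}(z_0)$. Put $\lambda=\ln\frac1{1-\tau}\ge\tau$. As $a=m^{M-1}$, $z_0^{1/(M-1)}=me^{-\lambda/(M-1)}$, and by $e^t\ge1+t$,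
$$F_{M-1}(z_0)=z_0\Big(1-\frac{M-1}{m}e^{\lambda/(M-1)}\Big)\le z_0\Big(1-\frac{M-1+\lambda}m\Big)=\frac am(1-\tau)(2-\lambda).$$
Since $2-(1-\tau)(2-\lambda)=2\tau+(1-\tau)\lambda\ge\tau(3-\tau)$, we get $F_{M-1}(z_0)\le\frac{2a}m-\frac am\tau(3-\tau)$. By (12), $E(\zeta+\eta_0)\le M^{M-2}L(\beta+g\tau)$, because $\eta_0=\tau gM^{M-1}$. And $\frac am=\frac{gM}mM^{M-2}$. So (B) follows from
$$L(\beta+g\tau)\le\frac{gM}m\tau(3-\tau).$$
As $\zeta$ grows, $\beta+g\tau=(\zeta+\eta_0-\xi)/M^{M-1}$ grows, while $\tau\in(0,1)$ and hence $\tau(3-\tau)$ decreases. So it suffices to check $\beta=\beta_0$. There $\frac\zeta X$ becomes $\frac{M^M(1+\beta_0/M)}{m^M}$, so $\tau=\frac m{m+1}\Big(1-\frac{1+\beta_0/M}{(1+1/M)^M}\Big)$, and dividing by $g\tau$ we need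
$$\Big(1+\frac{\beta_0}{g\tau}\Big)\Big(1+\frac{\beta_0+g\tau}{2m}\Big)\le\frac Mm(3-\tau).$$

* $M=6$: $\tau\approx0.4894$, $g\tau\approx1.0579$; left $<1.84$, right $>2.15$.
* $M=7$: $\tau\approx0.5042$, $g\tau\approx1.1235$; left $<1.83$, right $>2.18$.
* $M=8$: $\tau\approx0.5163$, $g\tau\approx1.1776$; left $<1.82$, right $>2.20$.
* $M\ge9$: the quantity $1+\frac{\beta_0}M=1+\frac1M-\frac2{M^2}$ is increasing in $\frac1M\le\frac19$, so it is at most $1.0865$. With $(1+\frac1M)^M\ge(10/9)^9>2.581$ and $\frac m{m+1}\ge\frac{10}{11}$ we get $\tau\ge0.526$. With $g\ge(10/9)^8>2.323$ we get $g\tau\ge1.221$. Also $\tau<1-\frac\xi X<1-\frac1e<0.6322$, so $\beta_0+g\tau<1+0.6322\,e<2.72$. Since $2m\ge20$, left $<1.82\cdot1.136<2.07$, and right $\ge0.9\cdot2.3678>2.13$.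

This proves (A) and (B), and with them Theorem 2. $\square$

## 10. Filling the lower levels: $m^m+\mu+m-2$ vertices suffice

It remains to prove the upper bound in Theorem 1 for $m\ge4$. We prescribe exact target values $t_1,\dots,t_m$ for the clique vector in the required order. A base graph fixes $k_m$ and $k_{m-1}$; then we correct $k_{m-2},k_{m-3},\dots,k_1$ in turn by adding disjoint graphs. Between $k_{m-1}$ and $k_m$ there must be room for other values, so we first prove a gap.

**Step 1. For every feasible $x$, $\epsilon:=\prod x_i(1-\sum1/x_i)\ge m-1$.** The number $\epsilon=\prod x_i-\sum_i\prod_{j\ne i}x_j$ is a positive integer. By (1), $A\ge1$. If $A\ge2$, every term is divisible by $m$, so $\epsilon\ge m$. If $A=1$, no $\delta_j$ is positive, since by (1) a positive one would contribute at least $\frac1{M-1}>\frac1m$. So $m-2\ge2$ coordinates equal $M$, every term is divisible by $M$, and $\epsilon\ge M=m-1$.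

**Step 2. Base graphs and targets.** Fix a strict order of $[m]$, and let $\mathrm{pos}(k)$ be the position of $k$ in it.

(i) Suppose $m-1$ precedes $m$. The base graph is $K_{m,\dots,m}$ plus a vertex $v^*$ attached according to a vector $x$ attaining $\mu$, as in Section 2. It has $k_m=q:=m^m+\mu$ and $k_{m-1}=q-\epsilon=:p_*$, and $p_*\ge m^m$ because $K_{m,\dots,m}$ alone has $m^m$ cliques of size $m-1$. Put $t_m=q$ and $t_{m-1}=p_*$. Give the elements between $m-1$ and $m$ in the order the values $p_*+1,p_*+2,\dots$; there are at most $m-2<\epsilon$ of them, so all values are less than $q$. Give the elements after $m$ the values $q+1,q+2,\dots$, and those before $m-1$, going backwards, the values $p_*-1,p_*-2,\dots$.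

(ii) Suppose $m$ precedes $m-1$. The base graph is $K_{m,\dots,m}$ together with $r=\mathrm{pos}(m-1)-\mathrm{pos}(m)$ disjoint copies of $K_{m-1}$, where $1\le r\le m-1$. Put $t_k=m^m+\mathrm{pos}(k)-\mathrm{pos}(m)$. Then $t_m=m^m$ and $t_{m-1}=m^m+r$ are the values of the base graph.

In both cases the targets are in the required order, and
$$m^m-m\le t_k\le m^m+\mu+m-2\le m^m+0.6\,m^{m-1}+m,\tag{24}$$
because $\mu\le mM^{M-1}=m^{m-1}/g(M)\le m^{m-1}/g(3)=\frac9{16}m^{m-1}$, with $g$ as in Section 6.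

**Step 3. The filling procedure.** For $k=m-2,m-3,\dots,1$ in turn, let $C_k$ be the number of $k$-cliques present after the levels above $k$ are finished. We will show in Steps 4 and 5 that $C_k\le m^m-m$, so that $R_k:=t_k-C_k\ge0$ by (24). Write $R_k=\sum_{i=0}^{k-1}b_im^i$ with integers $b_i\ge0$ and $b_i\le m-1$ for $i<k-1$; the leading coefficient $b_{k-1}$ is not restricted, and $b_i=b_i^{(k)}$ depends on $k$. For each $i$ with $b_i>0$ add a disjoint complete $k$-partite graph with $k-1-i$ parts of size $1$, one part of size $b_i$ and $i$ parts of size $m$. It has $b_im^i$ cliques of size $k$ and no larger ones. So level $k$ becomes exactly $t_k$, and the higher levels are not changed. For example, for $m=4$, $k=2$, $R_2=7=1\cdot4+3$, we add $K_{1,4}$ and $K_{1,3}$.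

At the end the clique vector is $(t_1,\dots,t_m)$, the clique number is $m$, and the number of vertices is $t_1\le m^m+\mu+m-2$. So only the bound $C_k\le m^m-m$ is missing.

**Step 4. $C_{m-2}\le m^m-m$.** Only the base graph contributes. In $K_{m,\dots,m}$ there are $\binom m2m^{m-2}$ cliques of size $m-2$. Through $v^*$ there are at most $\binom{m-1}2m^{m-3}$, since its neighborhood is complete $(m-1)$-partite with parts of size at most $m$. The copies of $K_{m-1}$ contain at most $(m-1)^2$. So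
$$C_{m-2}\le\tfrac12m^{m-3}(m^3-3m+2)+(m-1)^2\le\tfrac12m^m+m^2\le m^m-m,$$
the last because $m^m\ge16m^2\ge2m^2+2m$.

**Step 5. $C_j\le m^m-m$ for $1\le j\le m-3$.** Assume that the levels $k>j$ are done. The idea is that the $j$-cliques in the large pieces are at most about half as numerous as the $(j+1)$-cliques there, except for the pieces just added at level $j+1$. Call the graph with $i=k-1$ added at level $k$ the *main graph* of level $k$; it has one part of size $b^{(k)}_{k-1}$ and $k-1$ parts of size $m$. Let $B_j=\binom mjm^j$ be the number of $j$-cliques of $K_{m,\dots,m}$. For $j\le k-1$ and $k\le m-2$ let $W_k(j)=b^{(k)}_{k-1}\binom{k-1}{j-1}m^{j-1}$ be the number of $j$-cliques of the main graph of level $k$ that use the part of size $b_{k-1}^{(k)}$. Then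
$$B_j=\frac{j+1}{(m-j)m}B_{j+1}\le\tfrac12B_{j+1},\qquad W_k(j)=\frac j{(k-j)m}W_k(j+1)\le\tfrac12W_k(j+1)\quad(k\ge j+2),$$
$$W_{j+1}(j)=\frac jm\,b_j^{(j+1)}m^j\le\frac jmR_{j+1}.$$
Since $B_{j+1}+\sum_{k\ge j+2}W_k(j+1)\le C_{j+1}$, the cliques counted by $B_j$ and the $W_k(j)$ number at most $\frac12C_{j+1}+\frac jmR_{j+1}$. All other $j$-cliques number at most
$$\mathrm{Err}=\frac{2(m+1)^{m-2}}{m-1}+\frac{(m+1)^{m-2}}m+\binom{m-1}{j-1}m^{j-1}+(m-1)2^{m-1}.$$
To see this, recall that a complete multipartite graph with part sizes $c_1,c_2,\dots$ has $\prod(c_s+1)$ cliques, including the empty one. The four terms arise as follows.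

* The graphs with $i\le k-2$ at level $k$ contribute at most $\sum_{i\le k-2}2^{k-1-i}m(m+1)^i\le m(m+1)^{k-1}\sum_{s\ge1}\big(\frac2{m+1}\big)^s=\frac{2m(m+1)^{k-1}}{m-1}$. Sum over $k\le m-2$ with $\sum_{k\le m-2}(m+1)^{k-1}\le\frac{(m+1)^{m-2}}m$.
* The cliques of the main graph of level $k$ that avoid the part of size $b_{k-1}^{(k)}$ number at most $(m+1)^{k-1}$. Sum over $k\le m-2$.
* The $j$-cliques through $v^*$ number at most $\binom{m-1}{j-1}m^{j-1}$.
* Each of the $r\le m-1$ copies of $K_{m-1}$ has at most $2^{m-1}$ cliques.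

Since $C_{j+1}+R_{j+1}=t_{j+1}$, both summands are nonnegative and $j\le m-3$,
$$C_j\le\tfrac12C_{j+1}+\tfrac jmR_{j+1}+\mathrm{Err}\le\max\big(\tfrac12,1-\tfrac3m\big)t_{j+1}+\mathrm{Err}.$$

Let $m\ge6$. The maximum is $1-\frac3m$, and by (24) the first term is at most $(1-\frac3m)(m^m+0.6m^{m-1}+m)\le m^m-2.4m^{m-1}+m$. For the error, first $(m+1)^{m-2}\le e\,m^{m-2}$. Next, $\binom{m-1}tm^t$ is increasing for $0\le t\le m-4$, since consecutive ratios are $\frac{(m-1-t)m}{t+1}\ge1$; so $\binom{m-1}{j-1}m^{j-1}\le\binom{m-1}3m^{m-4}\le\frac16m^{m-1}$. Finally $(m-1)(2/m)^{m-1}$ is less than $0.03$ at $m=6$, and it decreases for $m\ge6$, since passing from $m$ to $m+1$ multiplies it by $\frac m{m-1}\cdot\frac2{m+1}\cdot\big(\frac m{m+1}\big)^{m-1}<\frac65\cdot\frac27<1$. So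
$$\mathrm{Err}\le\Big(\frac em\Big(\frac2{m-1}+\frac1m\Big)+\frac16+0.03\Big)m^{m-1}<0.5\,m^{m-1},$$
the first summand being less than $0.26$. Hence $C_j\le m^m-1.9m^{m-1}+m\le m^m-m$.

For $m=5$ we have $j\le2$ and the maximum is $\frac12$, so $C_j\le\frac12(3125+375+5)+152+20+64<3120=m^m-m$. For $m=4$ we have $j=1$ and the maximum is $\frac12$, so $C_1\le\frac12(256+38.4+4)+23+1+24<252=m^m-m$.

So the filling never overshoots, and every strict order of $[m]$ is realized with at most $m^m+\mu+m-2$ vertices. Together with the lower bound from Section 2, Proposition 1 and Section 4, this proves Theorem 1. $\square$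

## 11. The size of $\mu(m)$

*Upper bound in Theorem 3.* We balance coordinates $m$ against coordinates $M-1$. Take $b+1$ coordinates $m$, $b$ coordinates $M-1$ and $M-2b-1$ coordinates $M$. By the choice of $b$, $b<\frac{M-1}2$, so $M-2b-1\ge0$. By (1) the vector is feasible if and only if $b(M+1)<(b+1)(M-1)$, that is, $2b<M-1$, which holds. Its product is $M^M(1+\frac1M)^{b+1}(1-\frac1M)^b=M^M(1+\frac1M)(1-\frac1{M^2})^b$.

*Lower bound in Theorem 3.* We show that the coordinates below $M$ cannot pay for the coordinates $m$ that they require. Let $x$ be feasible, with $A$ and $\delta_j$ as in (1), and $s=\sum\delta_j$. By (1), $A>\sum_j\frac{m\delta_j}{M-\delta_j}\ge s$, so $A=s+1+l$ with an integer $l\ge0$. Put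
$$c(\delta)=\frac{m\delta}{M-\delta}-\delta=\frac{\delta(\delta+1)}{M-\delta}.$$
Then (1) says that $\sum_jc(\delta_j)<1+l$. Distributing the $s$ extra factors $1+\frac1M$ among the $\delta_j$, we get
$$\prod x_i=M^M\Big(1+\frac1M\Big)^{A}\prod_j\Big(1-\frac{\delta_j}M\Big)=M^M\Big(1+\frac1M\Big)^{1+l}e^{-\sum_j\gamma(\delta_j)},$$
$$\gamma(\delta)=-\ln\Big(1-\frac\delta M\Big)-\delta\ln\Big(1+\frac1M\Big).$$
We claim $\gamma(\delta)\le\frac{c(\delta)}{2M}$. For $\delta=0$ both sides are $0$. Let $\delta>0$ and $u=\frac\delta{M-\delta}$, so that $-\ln(1-\frac\delta M)=\ln(1+u)$. The inequality $\ln y\le\frac12(y-\frac1y)$ for $y=1+u\ge1$ gives $\ln(1+u)\le\frac{u(2+u)}{2(1+u)}=\delta\,\frac{2M-\delta}{2M(M-\delta)}$. Also $\ln(1+\frac1M)\ge\frac2{2M+1}$, which is $\ln\frac{1+t}{1-t}\ge2t$ with $t=\frac1{2M+1}$. Hence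
$$\gamma(\delta)\le\delta\Big[\frac{2M-\delta}{2M(M-\delta)}-\frac2{2M+1}\Big]\le\frac{\delta(\delta+1)}{2M(M-\delta)}=\frac{c(\delta)}{2M}.$$
The last inequality is equivalent to $(2M-2\delta-1)(2M+1)\le4M(M-\delta)$. The left side equals $4M^2-4M\delta-2\delta-1$, so it holds.

So $\sum_j\gamma(\delta_j)<\frac{1+l}{2M}$. As $\ln(1+\frac1M)\ge\frac2{2M+1}>\frac1{2M}$, the number $(1+\frac1M)e^{-1/(2M)}$ is greater than $1$, and
$$\prod x_i>M^M\Big[\Big(1+\frac1M\Big)e^{-1/(2M)}\Big]^{1+l}\ge M^M\Big(1+\frac1M\Big)\Big(1-\frac1{2M}\Big)=M^M\Big(1+\frac1{2M}-\frac1{2M^2}\Big).$$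

*Asymptotics.* Since $1-\frac b{M^2}\le(1-\frac1{M^2})^b\le e^{-b/M^2}\le1-\frac b{M^2}+\frac{b^2}{2M^4}$ and $b=\frac M2+O(1)$, we have $(1-\frac1{M^2})^b=1-\frac1{2M}+O(M^{-2})$. So the upper bound is $M^M(1+\frac1{2M}+O(M^{-2}))$, and the lower bound has the same form. Hence $\mu(m)=(m-1)^{m-1}+\frac12(m-1)^{m-2}+O(m^{m-3})$. Since $m-2=O(m^{m-3})$, Theorem 1 gives
$$h(m)=m^m+(m-1)^{m-1}+\tfrac12(m-1)^{m-2}+O(m^{m-3}).\qquad\square$$
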